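
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Embedding weakly Rickart $*$-rings in Rickart $*$-rings}


\begin{abstract}
Every weakly Rickart $*$-ring embeds in a Rickart $*$-ring with preservation of
right projections; this answers a problem of Berberian affirmatively. The
larger ring consists of families of elements in the corners $eAe$, taken modulo
families that vanish for all large projections $e$. Inside it we find a Rickart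
$*$-ring that contains the given one as an essential $*$-ideal, and we prove
that it is the least such ring. It follows that the weakly Rickart $*$-rings are
exactly the $*$-rings isomorphic to an essential $*$-ideal, closed under right
projections, of a Rickart $*$-ring.
\end{abstract}

\section{The problem and the results}

A \emph{$*$-ring} is a ring, possibly without unity, with an involution
$x\mapsto x^*$, that is, an additive anti-automorphism of period at most two. A
\emph{projection} is an element $e$ with $e=e^*=e^2$. For $x$ in a $*$-ring $R$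
put $r(x)=\{y\in R: xy=0\}$.

A $*$-ring $R$ is a \emph{Rickart $*$-ring} if for each $x\in R$ there is a
projection $g$ with $r(x)=gR$. A $*$-ring $R$ is a \emph{weakly Rickart
$*$-ring} if for each $x\in R$ there is a projection $e$ such that
\begin{enumerate}
\item[(R1)] $xe=x$, and
\item[(R2)] for $y\in R$, $xy=0$ implies $ey=0$.
\end{enumerate}
By (R1), $ey=0$ implies $xy=xey=0$, so (R2) is in fact an equivalence: $x$ and
$e$ have the same right annihilator. The projection $e$ is unique
(Lemma~\ref{lem:basic}); it is called the \emph{right projection} of $x$ and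
denoted $\mathrm{RP}(x)$. A Rickart $*$-ring has a unity, because $r(0)=R$ must
be of the form $gR$; and if $r(x)=gR$, then (R1) and (R2) hold for $x$ and
$e=1-g$, so right projections are defined in it too. Conversely, a weakly
Rickart $*$-ring with unity is Rickart (both facts are proved in
Lemma~\ref{lem:unit}). So ``weakly Rickart'' means ``Rickart except for the
unity''.

The model to keep in mind is a bounded operator $x$ on a Hilbert space $H$. The
projection $e$ onto $(\ker x)^\perp$ satisfies (R1), and $xy=0$ means that the
range of $y$ lies in $\ker x$, which is the same as $ey=0$. So the bounded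
operators form a Rickart $*$-ring. If $x$ has finite rank then so does $e$;
hence, for $H$ of infinite dimension, the finite rank operators form a weakly
Rickart $*$-ring without unity. This one visibly sits inside a Rickart $*$-ring
with the same right projections. Berberian's problem, recorded in \cite{KM},
asks whether that is a general fact.

\medskip
\noindent\textbf{Problem} (Berberian, see \cite{KM}). \emph{Can every weakly
Rickart $*$-ring $A$ be embedded in a Rickart $*$-ring $B$ with preservation of
$\mathrm{RP}$'s? That is, is there an injective $*$-homomorphism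
$\varphi:A\to B$ with
$\varphi(\mathrm{RP}(x))=\mathrm{RP}(\varphi(x))$ for all $x\in A$?}
\medskip

Preservation of right projections is a real demand. Give $\mathbb Z$ and
$\mathbb Z\times\mathbb F_2$ the identity involution; both are Rickart
$*$-rings. The map $n\mapsto(n,n \bmod 2)$ is an injective $*$-homomorphism, but
it sends $2$ to $(2,0)$, whose right projection is $(1,0)$, while
$\mathrm{RP}(2)=1$ goes to $(1,1)$.

\begin{theorem}\label{thm:main}
For every weakly Rickart $*$-ring $A$ there are a Rickart $*$-ring $G$ and an
injective $*$-homomorphism $\varphi:A\to G$ with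
$\varphi(\mathrm{RP}(x))=\mathrm{RP}(\varphi(x))$ for all $x\in A$.
\end{theorem}

The ring $G$ that we construct is large. The second theorem cuts it down to a
subring that is canonical. Let $K$ be a commutative ring with unity and
involution. A \emph{$*$-algebra over $K$} is a $*$-ring $A$ that is a unital
$K$-module with $\lambda(ab)=(\lambda a)b=a(\lambda b)$ and
$(\lambda a)^*=\lambda^*a^*$. Every $*$-ring is a $*$-algebra over $\mathbb Z$
(with the identity involution on $\mathbb Z$), so the theorem covers all weakly
Rickart $*$-rings. We do not assume that $K$ is a domain or that $A$ is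
torsion-free. When we work over $K$, inclusions are $K$-linear, and subalgebras
and ideals are $K$-submodules. A \emph{$*$-subring}, \emph{$*$-subalgebra} or
\emph{$*$-ideal} is a subring, subalgebra or two-sided ideal closed under $*$. A
$*$-ideal $A$ of $B$ is \emph{essential} if $b\in B$ and $bA=0$ imply $b=0$.

\begin{theorem}\label{thm:ess}
Let $A$ be a weakly Rickart $*$-ring that is a $*$-algebra over $K$.
\begin{enumerate}
\item There is a Rickart $*$-ring $B$, a $*$-algebra over $K$, that contains
$A$ as an essential $*$-ideal with preservation of $\mathrm{RP}$'s. Here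
$B=A+C$, where $C$ is the $K$-subalgebra of the center of $B$ generated by $1$
and the projections $h_\lambda=\mathrm{RP}_B(\lambda1)$, $\lambda\in K$. If $A$
has a unity, then $B=A$.
\item $B$ is the least such ring: if $B'$ is any Rickart $*$-ring that is a
$*$-algebra over $K$ and contains $A$ as an essential $*$-ideal, then there is a
unique $*$-homomorphism $\psi:B\to B'$ that is the identity on $A$. It is
injective, $K$-linear and unital, and it preserves $\mathrm{RP}$'s.
\end{enumerate}
\end{theorem}

In part 2 we do not assume that the inclusion of $A$ in $B'$ preserves right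
projections; this is automatic for $*$-ideals. Essentiality, on the other hand,
is needed. Let $A$ be the ring of finitely supported functions
$\mathbb N\to\mathbb F_2$ with the identity involution. For $K=\mathbb Z$ the
ring $B$ of the theorem is the ring of eventually constant functions, since
there $\mathrm{RP}(n1)$ is $1$ or $0$. Now $A$, embedded as $A\times 0$, is a
$*$-ideal of the Rickart $*$-ring $B\times\mathbb F_2$, and it is not essential.
Both $b\mapsto(b,0)$ and $b\mapsto(b,\lim b)$ are $*$-homomorphisms from $B$ to
$B\times\mathbb F_2$ that extend the inclusion of $A$. So $\psi$ is not unique,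
and the first of these maps is not unital.

Call a $*$-subring $S$ of a Rickart $*$-ring $R$ \emph{$\mathrm{RP}$-closed} if
$\mathrm{RP}_R(x)\in S$ for all $x\in S$.

\begin{corollary}\label{cor:char}
For a $*$-ring $A$ the following are equivalent:
\begin{enumerate}
\item $A$ is a weakly Rickart $*$-ring;
\item $A$ is $*$-isomorphic to an $\mathrm{RP}$-closed $*$-subring of a Rickart
$*$-ring;
\item $A$ is $*$-isomorphic to an $\mathrm{RP}$-closed essential $*$-ideal of a
Rickart $*$-ring.
\end{enumerate}
\end{corollary}

\section{The idea in one example}\label{sec:example}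

Let $A$ be the ring of finitely supported functions $a$ on $\mathbb N$ with
$a(t)\in\mathbb F_2$ for even $t$ and $a(t)\in\mathbb Q$ for odd $t$, with
pointwise operations and the identity involution. Write $1_E$ for the function
that is $1$ on $E$ and $0$ elsewhere. Since the values lie in fields,
$\mathrm{RP}(a)=1_{\mathrm{supp}\,a}$. So $A$ is weakly Rickart, and it has no
unity. Its projections are the functions $1_E$ with $E$ finite.

\medskip\noindent\textbf{Adjoining $\mathbb Z$ is not enough.} The first thing to
try is $A\oplus\mathbb Z$ with $(a,m)(b,n)=(ab+mb+na,\,mn)$. Adjoining a unity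
forces us to adjoin the integers, and each integer then needs a right
projection. The right annihilator of $(0,2)$ is
\[
I=\{(b,0): b\in A \text{ vanishes at all odd } t\}.
\]
If $I=g\,(A\oplus\mathbb Z)$ with $g$ a projection, then $g\in I$, so $g=(c,0)$
with $c\in A$, and the first components of all elements of $I$ vanish outside
the finite set $\mathrm{supp}\,c$; but $(1_{\{t\}},0)\in I$ for every even $t$.
So $A\oplus\mathbb Z$ is not Rickart. Nor is it too large: if $(a,n)$ kills $A$,
then at an odd $t\notin\mathrm{supp}\,a$ we see $n=0$, and then $a=0$. What is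
missing is a projection, $1_{\mathrm{odd}}$, which should be
$\mathrm{RP}(2\cdot1)$.

\medskip\noindent\textbf{The corners know the answer.} For a finite set
$E\subset\mathbb N$ the corner $1_EA1_E$ is the ring of those functions in $A$
that vanish outside $E$. It has the unity $1_E$, and in it the right projection
of $2\cdot1_E$ is $1_{E\cap\mathrm{odd}}$. So we compute in all corners at once.
Let $G$ be the ring of families $(x_E)$ with $x_E\in1_EA1_E$ for each finite
$E$, where two families are identified if they agree for all $E$ containing some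
$E_0$. Its unity is $1=[(1_E)]$. Put $h=[(1_{E\cap\mathrm{odd}})]$. For
$y=[(y_E)]$ we have $2y=0$ if and only if $2y_E=0$ for all large $E$, which
holds if and only if $1_{E\cap\mathrm{odd}}\,y_E=0$ for all large $E$, that is,
$hy=0$. Hence $h=\mathrm{RP}(2\cdot1)$, and we did not have to guess it. In the
same way $\mathrm{RP}([(x_E)])=[(1_{\mathrm{supp}\,x_E})]$ for every family, so
$G$ is Rickart. Finally $a\mapsto[(a1_E)]$ embeds $A$ in $G$ and carries
$1_{\mathrm{supp}\,a}$ to the right projection of the image of $a$. This is
Theorem~\ref{thm:main} for $A$.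

\medskip\noindent\textbf{Cutting down.} The ring $G$ has junk at infinity. Let
$x_E=1_{\{\max E\}}$ for $E\neq\emptyset$ and $x_\emptyset=0$. The class $x$ of
this family is nonzero, but $x1_{\{t\}}=0$ for each $t$, because $\max E>t$ as
soon as $t+1\in E$. So $xA=0$, and $A$ cannot be an essential ideal of $G$.
Now $\mathrm{RP}(n1)$ is $1$ for odd $n$, $h$ for even $n\ne0$, and $0$ for
$n=0$. So Theorem~\ref{thm:ess} (with $K=\mathbb Z$) offers
$B=A+\mathbb Z1+\mathbb Zh$. Consider functions $b$ on $\mathbb N$, of arbitrary
support, with values in $\mathbb F_2$ at even and in $\mathbb Q$ at odd numbers.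
The map $b\mapsto [(b1_E)]$ is an injective homomorphism on them, so $B$ can be
read as the ring of those functions that are eventually constant along the even
numbers and eventually equal to a constant integer along the odd ones. The
support of such a function is finite or cofinite in the evens, and finite or
cofinite in the odds. So its indicator function lies in $B$, and $B$ is Rickart.

\medskip
The general case needs more. In a noncommutative ring $a\mapsto eae$ need not
be multiplicative; for two given elements it becomes so once $e$ is large. One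
must also show that adjoining the central projections $\mathrm{RP}(\lambda1)$ is
enough to obtain a Rickart $*$-ring, and that no junk at infinity survives in
it.

\section{Projections and corners}\label{sec:prelim}

For projections write $e\le f$ if $ef=e$; taking adjoints, this is the same as
$fe=e$. This is a partial order: if $e\le f\le e$ then $e=fe=f$, and if
$e\le f\le g$ then $eg=efg=ef=e$. From now on $A$ is a weakly Rickart $*$-ring
and $P$ is its set of projections, unless we say otherwise.

\begin{lemma}\label{lem:basic}
Let $x\in A$.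
\begin{enumerate}
\item[(a)] If $x^*x=0$, then $x=0$.
\item[(b)] Let $f$ be a projection that satisfies \textup{(R1)} and
\textup{(R2)} for $x$. If $e$ is a projection with $xe=x$, then $f\le e$. In
particular $f$ is unique.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h$ satisfy (R1) and (R2) for $x^*$. Then $x^*x=0$ gives $hx=0$ by (R2),
while the adjoint of $x^*h=x^*$ is $hx=x$. So $x=0$.

(b) We have $x(f-ef)=xf-(xe)f=0$, so $f(f-ef)=0$ by (R2), that is, $f=fef$.
Therefore
\[
(f-ef)^*(f-ef)=(f-fe)(f-ef)=f-fef-fef+fef=f-fef=0,
\]
and $f=ef$ by (a). If two projections both satisfy (R1) and (R2), each lies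
below the other, so they are equal.
\end{proof}

The next lemma shows that $A$ is exhausted by its corners. To find an upper
bound for $e$ and $f$ we add to $f$ the right projection of the part of $e$ that
is not under $f$.

\begin{lemma}\label{lem:dir}
\begin{enumerate}
\item[(a)] $P$ is nonempty and upward directed.
\item[(b)] For each $x\in A$ there is $e_0\in P$ with $x\in e_0Ae_0$, and then
$x=exe$ for all $e\ge e_0$. Finitely many elements of $A$ lie in a common
corner.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $0\in P$. Let $e,f\in P$, $x=e-ef$ and $h=\mathrm{RP}(x)$. Since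
$xf=0$, we have $hf=0$, and so $fh=0$. Hence $g=f+h$ is a projection and
$f\le g$. Also $x=xh=eh-efh=eh$. So $eg=ef+eh=ef+(e-ef)=e$, that is, $e\le g$.

(b) By (a) there is $e_0\in P$ above both $\mathrm{RP}(x)$ and
$\mathrm{RP}(x^*)$. Then $xe_0=x\,\mathrm{RP}(x)\,e_0=x\,\mathrm{RP}(x)=x$, and
likewise $x^*e_0=x^*$, so $e_0x=x$. Thus $x\in e_0Ae_0$. If $x\in e_0Ae_0$ and
$e\ge e_0$, then $exe=(ee_0)x(e_0e)=e_0xe_0=x$. For finitely many elements,
choose such an $e_0$ for each of them and then, by (a), an upper bound of these
projections.
\end{proof}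

\begin{lemma}\label{lem:unit}
\begin{enumerate}
\item[(a)] A Rickart $*$-ring $R$ has a unity and is weakly Rickart; if
$r(x)=gR$ with $g$ a projection, then $\mathrm{RP}(x)=1-g$.
\item[(b)] A weakly Rickart $*$-ring $R$ with unity is a Rickart $*$-ring, with
$r(x)=(1-\mathrm{RP}(x))R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $R=r(0)=uR$ with $u$ a projection we get $uy=y$ for all $y$, and taking
adjoints $yu=y$ for all $y$. So $u=1$ is a unity. If $r(x)=gR$, then $xg=0$, so
$x(1-g)=x$; and if $xy=0$, then $y\in gR$, so $y=gy$ and $(1-g)y=0$. So $1-g$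
satisfies (R1) and (R2).

(b) A unity is self-adjoint, so $1-\mathrm{RP}(x)$ is a projection. We have
$xy=0$ if and only if $\mathrm{RP}(x)y=0$, that is, if and only if
$y=(1-\mathrm{RP}(x))y$. So $r(x)=(1-\mathrm{RP}(x))R$.
\end{proof}

In particular Lemmas~\ref{lem:basic} and~\ref{lem:dir} apply to Rickart
$*$-rings.

\begin{lemma}\label{lem:sub}
\begin{enumerate}
\item[(a)] For $e\in P$ the corner $eAe$ is a Rickart $*$-ring with unity $e$,
and $\mathrm{RP}_{eAe}(x)=\mathrm{RP}_A(x)$ for $x\in eAe$.
\item[(b)] Let $S$ be an $\mathrm{RP}$-closed $*$-subring of a Rickart $*$-ring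
$R$. Then $S$ is weakly Rickart and $\mathrm{RP}_S(x)=\mathrm{RP}_R(x)$ for
$x\in S$. If $S$ has a unity, then $S$ is a Rickart $*$-ring.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in eAe$ and $f=\mathrm{RP}_A(x)$. Since $xe=x$, we have $f\le e$ by
Lemma~\ref{lem:basic}(b), so $f=efe\in eAe$. Conditions (R1) and (R2) hold for
$x$ and $f$ in $A$, hence in $eAe$. So $eAe$ is weakly Rickart with the stated
right projections, and it has the unity $e$; apply Lemma~\ref{lem:unit}(b).

(b) Conditions (R1) and (R2) pass from $R$ to $S$ once the projection lies in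
$S$. The last statement is Lemma~\ref{lem:unit}(b).
\end{proof}

\section{Families of corner elements}\label{sec:germs}

Each corner $eAe$ is Rickart, and $A$ is their directed union. What is missing
in $A$ is a common unity: if $e<f$, the inclusion $eAe\subseteq fAf$ does not
carry the unity $e$ to the unity $f$. In the ring of families the unities are
collected into one element $(e)_{e\in P}$. We say that something holds \emph{for
all large $e$} if there is $e_0\in P$ such that it holds for all $e\ge e_0$.
Since $P$ is directed, finitely many conditions that hold for all large $e$ hold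
simultaneously for all large $e$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Pi=\prod_{e\in P}eAe$ with componentwise operations and
\[
N=\{(x_e)\in\Pi:\ x_e=0 \text{ for all large } e\}.
\]
Since $P$ is directed, $N$ is closed under addition, and so it is a $*$-ideal.
Put $G=\Pi/N$ and write $[(x_e)]$ for the class of $(x_e)$. Two families have
the same class if and only if they agree for all large $e$. The class $1=[(e)]$
is a unity of $G$.

\emph{$G$ is a Rickart $*$-ring.} Let $x=[(x_e)]$ and
$g_e=e-\mathrm{RP}_A(x_e)$. By Lemma~\ref{lem:sub}(a) and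
Lemma~\ref{lem:unit}(b), applied to $eAe$, $g_e$ is a projection in $eAe$,
$x_eg_e=0$, and any $y_e\in eAe$ with $x_ey_e=0$ satisfies $y_e=g_ey_e$. So
$g=[(g_e)]$ is a projection with $xg=0$. If $y=[(y_e)]$ and $xy=0$, then
$x_ey_e=0$ for all large $e$; so $y_e=g_ey_e$ for these $e$, and $y=gy$. Hence
$r(x)=gG$. By Lemma~\ref{lem:unit}(a),
\begin{equation}\label{eq:RP}
\mathrm{RP}_G([(x_e)])=1-g=[(\mathrm{RP}_A(x_e))].
\end{equation}

\emph{The embedding.} Put $\varphi(x)=[(exe)_e]$. This is additive and preserves
$*$. For $x,y\in A$ choose $e_0$ with $x,y\in e_0Ae_0$ (Lemma~\ref{lem:dir}).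
For $e\ge e_0$ we have $exe=x$ and $eye=y$, and also $e(xy)e=xy$, so
\[
(exe)(eye)=xy=e(xy)e .
\]
Thus $\varphi(xy)=\varphi(x)\varphi(y)$. For other $e$ this equation can fail,
so $x\mapsto(exe)$ need not be multiplicative as a map to $\Pi$; here passing to
$\Pi/N$ matters. If $\varphi(x)=0$, then $exe=0$ for all large $e$, while
$exe=x$ for all large $e$; so $x=0$.

\emph{Right projections.} Let $x\in e_0Ae_0$ and $f=\mathrm{RP}_A(x)$. Then
$f\le e_0$ by Lemma~\ref{lem:basic}(b). For $e\ge e_0$ we have $exe=x$ and
$efe=f$, so $\mathrm{RP}_A(exe)=f=efe$. By \eqref{eq:RP},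
$\mathrm{RP}_G(\varphi(x))=[(\mathrm{RP}_A(exe))]=[(efe)]=\varphi(f)$.
\end{proof}

\section{Adding the scalars and their right projections}\label{sec:scalars}

Now let $A$ be a $*$-algebra over $K$. Any unital $K$-algebra that contains $A$
also contains the scalars $\lambda1$, and if it is a Rickart $*$-ring it
contains their right projections $h_\lambda$. The example of
Section~\ref{sec:example} shows that $h_\lambda$ need not lie in $A+K1$. The
following lemma shows that nothing has to be added to $A$ beyond the algebra $C$
generated by $1$ and the $h_\lambda$. There are two reasons. First, the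
$h_\lambda$ are central and multiply $A$ into $A$. Second, for $a\in A$ and
$c\in C$ there is a projection $e\in A$ that splits $a+c$ into an element of $A$
and the element $c(1-e)$, whose right projection is found inside $C$.

\begin{lemma}\label{lem:key}
Let $R$ be a Rickart $*$-ring that is a $*$-algebra over $K$, and let
$A\subseteq R$ be an $\mathrm{RP}$-closed $*$-subalgebra. Put
$h_\lambda=\mathrm{RP}_R(\lambda1)$ for $\lambda\in K$, and let $C$ be the
$K$-subalgebra of $R$ generated by $1$ and all $h_\lambda$. Then:
\begin{enumerate}
\item[(i)] for $y\in R$, $\lambda y=0$ if and only if $h_\lambda y=0$; and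
$h_\lambda$ is central in $R$;
\item[(ii)] $h_\lambda f=\mathrm{RP}_A(\lambda f)\in A$ for each projection
$f\in A$, and $CA\subseteq A$;
\item[(iii)] $A+C$ is an $\mathrm{RP}$-closed $*$-subalgebra of $R$ with unity
$1$; hence it is a Rickart $*$-ring, and $A$ is a $*$-ideal of it.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sub}(b), $A$ is weakly Rickart and
$\mathrm{RP}_A=\mathrm{RP}_R|_A$.

(i) Since $(\lambda1)y=\lambda y$, the equivalence is the defining property of
$\mathrm{RP}_R(\lambda1)$. Let $g=1-h_\lambda$. Then $gR=\{y:\lambda y=0\}$, and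
this is a two-sided ideal because $\lambda(zy)=z(\lambda y)$ and
$\lambda(yz)=(\lambda y)z$. So for every $z\in R$ we have $zg\in gR$, that is,
$zg=gzg$. Apply this to $z^*$ and take adjoints: $gz=gzg$. Hence $zg=gz$, and
$g$ and $h_\lambda$ are central.

(ii) Since $h_\lambda$ is central, $h_\lambda f$ is a projection. From
$(\lambda1)h_\lambda=\lambda1$ we get
$(\lambda f)(h_\lambda f)=(\lambda1)h_\lambda f=\lambda f$, which is (R1). If
$\lambda fy=0$, then $h_\lambda fy=0$ by (i), which is (R2). So
$h_\lambda f=\mathrm{RP}_R(\lambda f)$. Since $\lambda f\in A$, this is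
$\mathrm{RP}_A(\lambda f)\in A$. For $a\in A$ put $f=\mathrm{RP}_A(a^*)$; then
$a^*f=a^*$, so $a=fa$ and $h_\lambda a=(h_\lambda f)a\in A$. As $C$ is spanned
over $K$ by products of the $h_\lambda$ (including the empty product $1$),
$CA\subseteq A$.

(iii) The algebra $C$ is central, since its generators are, and it is closed
under $*$, since its generators are self-adjoint. With $CA=AC\subseteq A$ it
follows that $A+C$ is a $*$-subalgebra with unity $1$ and that $A$ is a
$*$-ideal of it. We must show that $A+C$ is $\mathrm{RP}$-closed; the rest is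
Lemma~\ref{lem:sub}(b).

\emph{Step 1: if $c\in C$, then $\mathrm{RP}_R(c)\in C$.} The element $c$ is a
polynomial with coefficients in $K$ in finitely many of the commuting
projections, say $h_{\lambda_1},\dots,h_{\lambda_m}$. Consider the $2^m$
products formed by choosing $h_{\lambda_j}$ or $1-h_{\lambda_j}$ for each $j$.
They are orthogonal central projections $z_1,\dots,z_k\in C$, $k=2^m$, with sum
$\prod_j\bigl(h_{\lambda_j}+(1-h_{\lambda_j})\bigr)=1$ (some may be $0$). Each
$h_{\lambda_j}z_i$ is $z_i$ or $0$, so $cz_i=\mu_iz_i$ for some $\mu_i\in K$,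
and $c=\sum_i\mu_iz_i$. The scalar $\mu_i$ has the right projection
$h_{\mu_i}\in C$, so we put
\[
z=\sum_i z_ih_{\mu_i}\in C,
\]
a central projection. Since $1-z=\sum_iz_i(1-h_{\mu_i})$, we get
$c(1-z)=\sum_iz_i(\mu_i1)(1-h_{\mu_i})=0$, so $cz=c$. If $cy=0$, then
$\mu_iz_iy=z_icy=0$, so $h_{\mu_i}z_iy=0$ by (i), for all $i$; summing, $zy=0$.
Thus $z=\mathrm{RP}_R(c)$.

\emph{Step 2: if $x=a+c$ with $a\in A$, $c\in C$, then
$\mathrm{RP}_R(x)\in A+C$.} By Lemma~\ref{lem:dir}(b) there is a projection
$e\in A$ with $a\in eAe$. Put
\[
b=xe=a+ce .
\]
Then $b\in A$ by (ii), and $b=ebe$. Since $a(1-e)=0=(1-e)a$ and $c$ is central,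
\[
x=b+c(1-e),\qquad ex=b,\qquad (1-e)x=c(1-e).
\]
So $x$ is block diagonal with respect to $e$: one block lies in $A$, and the
other is the central element $c$ cut down by $1-e$. We take the right projection
of each. Let $g=\mathrm{RP}_R(b)$, which lies in $A$ since $A$ is
$\mathrm{RP}$-closed, and let $z=\mathrm{RP}_R(c)\in C$ be as in Step~1. As
$be=b$, we have $g\le e$ by Lemma~\ref{lem:basic}(b). Hence
\[
p=g+z(1-e)
\]
is a sum of two orthogonal projections, thus a projection; and $p\in A+C$
because $ze\in A$. Since $b(1-e)=0$ and $(1-e)g=0$, and $z$ is central, the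
cross terms in $xp$ vanish:
\[
xp=bg+cz(1-e)=b+c(1-e)=x .
\]
If $xy=0$, then $by=exy=0$, so $gy=0$; and $c(1-e)y=(1-e)xy=0$, so
$z(1-e)y=0$. Hence $py=0$, and $p=\mathrm{RP}_R(x)$.
\end{proof}

\section{The least essential embedding}\label{sec:ess}

\begin{proof}[Proof of Theorem~\ref{thm:ess}, part 1]
In the construction of Section~\ref{sec:germs} each $eAe$ is a $K$-submodule of
$A$, because $\lambda(exe)=e(\lambda x)e$, and $N$ is a $K$-submodule of $\Pi$.
So $\Pi$ and $G=\Pi/N$ are $*$-algebras over $K$, and $\varphi$ is $K$-linear.
By Theorem~\ref{thm:main}, $\varphi(A)$ is an $\mathrm{RP}$-closed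
$*$-subalgebra of $G$. Identify $A$ with $\varphi(A)$, and let $B=A+C$ as in
Lemma~\ref{lem:key} with $R=G$. By that lemma and Lemma~\ref{lem:sub}(b), $B$ is
a Rickart $*$-ring with $\mathrm{RP}_B=\mathrm{RP}_G|_B$ and contains $A$ as a
$*$-ideal with preservation of $\mathrm{RP}$'s. Moreover
$h_\lambda=\mathrm{RP}_G(\lambda1)=\mathrm{RP}_B(\lambda1)$, and $C$ is central.

\emph{Essentiality.} In $G$ a nonzero element can be killed by all of $A$, as
the class of $(1_{\{\max E\}})$ in Section~\ref{sec:example} shows. There, if
$F\supseteq E$ and $\max F>\max E$, multiplying the component at $F$ by $1_E$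
gives $0$ and not the component at $E$. The elements of $B$ behave better. Call
$x\in G$ \emph{coherent} if it is represented by a family $(x_e)$ for which
there is $e_0\in P$ with
\[
xf=x_f\qquad\text{for all } f\in P,\ f\ge e_0 ,
\]
an equation in $G$ with $f$ and $x_f$ in $A\subseteq G$. If $x$ is coherent and
$xA=0$, then $x_f=xf=0$ for all $f\ge e_0$, so $x=0$. It remains to show that
every element of $B$ is coherent.
\begin{itemize}
\item An element $a\in A$ is represented by $(eae)$. If $a\in e_0Ae_0$ and
$f\ge e_0$, then $af=a=faf$.
\item The unity is represented by $(e)$, and $1f=f$.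
\item By \eqref{eq:RP}, applied to $\lambda1=[(\lambda e)]$, $h_\lambda$ is
represented by $(\mathrm{RP}_A(\lambda e))$, and
$h_\lambda f=\mathrm{RP}_A(\lambda f)$ by Lemma~\ref{lem:key}(ii).
\item If $x,y$ are coherent via $(x_e),(y_e)$ and $\lambda\in K$, then $x+y$ and
$\lambda x$ are coherent via $(x_e+y_e)$ and $(\lambda x_e)$, since $P$ is
directed. So is $xy$, via $(x_ey_e)$: for all large $f$, since $y_f\in fAf$,
\[
xyf=xy_f=xfy_f=x_fy_f .
\]
\end{itemize}
So the coherent elements form a $K$-subalgebra of $G$ that contains $A$, $1$ and
all $h_\lambda$, hence all of $B$.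

\emph{The unital case.} If $A$ has a unity $u$, then $(1-u)A=0$, so $1=u\in A$
by essentiality. Since $A$ is an ideal of $B$, $B=A$.
\end{proof}

For part 2 the point is that an element of an overring in which $A$ is an
essential ideal is determined by how it multiplies $A$, and that the way
$h_\lambda$ multiplies $A$ is dictated by $A$ alone.

\begin{proof}[Proof of Theorem~\ref{thm:ess}, part 2]
\emph{$A$ is $\mathrm{RP}$-closed in $B'$.} Let $x\in A$ and
$f=\mathrm{RP}_A(x)$. Since $xf=x$, Lemma~\ref{lem:basic}(b) in $B'$ gives
$\mathrm{RP}_{B'}(x)\le f$. So $\mathrm{RP}_{B'}(x)=f\,\mathrm{RP}_{B'}(x)$,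
which is in $A$ because $A$ is an ideal.

Thus Lemma~\ref{lem:key} applies to $A\subseteq B'$. Put
$h'_\lambda=\mathrm{RP}_{B'}(\lambda1)$ and let $C'$ be the $K$-subalgebra of
$B'$ generated by $1$ and the $h'_\lambda$.

\emph{Construction of $\psi$.} Let $\mathrm{End}_K(A)$ be the algebra of
$K$-linear maps $A\to A$. Since $A$ is an ideal of $B$ and of $B'$, left
multiplication gives unital homomorphisms of $K$-algebras
\[
L:B\to\mathrm{End}_K(A),\qquad L':B'\to\mathrm{End}_K(A),
\]
which are injective because $A$ is essential in $B$ and in $B'$. They agree on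
$A$. Moreover $L(h_\lambda)=L'(h'_\lambda)$: for $a\in A$ and
$f=\mathrm{RP}_A(a^*)$ we have $a=fa$, and Lemma~\ref{lem:key}(ii), applied in
$B$ and in $B'$, gives
\[
h_\lambda a=(h_\lambda f)a=\mathrm{RP}_A(\lambda f)\,a=(h'_\lambda f)a
=h'_\lambda a .
\]
As $B$ is generated as a $K$-algebra by $A$, $1$ and the $h_\lambda$, and
$A+C'$ by $A$, $1$ and the $h'_\lambda$, the images $L(B)$ and $L'(A+C')$ are
the same subalgebra of $\mathrm{End}_K(A)$. So there is a unital isomorphism of
$K$-algebras
\[
\psi:B\to A+C'\subseteq B',\qquad L'\circ\psi=L,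
\]
with $\psi(a)=a$ for $a\in A$ and $\psi(h_\lambda)=h'_\lambda$.

\emph{$\psi$ preserves $*$.} The map $b\mapsto\psi(b^*)^*$ from $B$ to $B'$ is a
homomorphism of $K$-algebras, since the two involutions reverse the order of
factors twice and conjugate scalars twice. It agrees with $\psi$ on $A$, on $1$
and on the $h_\lambda$, because $h_\lambda$ and $h'_\lambda$ are self-adjoint.
So it equals $\psi$.

\emph{$\psi$ preserves $\mathrm{RP}$'s.} As $\psi$ is a $*$-isomorphism onto
$A+C'$, it carries $\mathrm{RP}_B(x)$ to $\mathrm{RP}_{A+C'}(\psi(x))$. This is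
$\mathrm{RP}_{B'}(\psi(x))$ by Lemma~\ref{lem:sub}(b), because $A+C'$ is
$\mathrm{RP}$-closed in $B'$ by Lemma~\ref{lem:key}(iii).

\emph{Uniqueness.} Let $\psi_1:B\to B'$ be a $*$-homomorphism, not assumed
$K$-linear or unital, that is the identity on $A$. For $x\in B$ and $a\in A$ we
have $xa\in A$, so
$\psi_1(x)a=\psi_1(x)\psi_1(a)=\psi_1(xa)=xa=\psi(x)a$. Thus
$(\psi_1(x)-\psi(x))A=0$, and $\psi_1(x)=\psi(x)$ by essentiality in $B'$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:char}]
(1)$\Rightarrow$(3) is Theorem~\ref{thm:ess}, part 1, with $K=\mathbb Z$; the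
preservation of $\mathrm{RP}$'s shows that $A$ is $\mathrm{RP}$-closed in $B$.
(3)$\Rightarrow$(2) is immediate. (2)$\Rightarrow$(1) is
Lemma~\ref{lem:sub}(b).
\end{proof}

\section{The torsion-free case}

In the example of Section~\ref{sec:example} torsion was the obstacle to
adjoining only the scalars. If $A$ has no unity and is torsion-free over a
domain $K$, there is no obstacle, and $B$ is the usual unitification
$A\oplus K$; Theorem~\ref{thm:ess} extends this to all weakly Rickart $*$-rings.

\begin{proposition}
In Theorem~\ref{thm:ess} suppose that $K$ is a domain and that $A$ is a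
torsion-free $K$-module without unity. Then $h_\lambda=1$ for all
$\lambda\ne0$, and $B=A\oplus K1$ with $K\to K1$, $\lambda\mapsto\lambda1$,
bijective.
\end{proposition}

\begin{proof}
Let $\lambda\neq0$, let $f\in A$ be a projection, and let
$k=\mathrm{RP}_A(\lambda f)$. Since $(\lambda f)f=\lambda f$, we have $k\le f$
by Lemma~\ref{lem:basic}(b), so $\lambda(f-k)=(\lambda f)(f-k)=
\lambda f-\lambda f=0$, and $f=k$ by torsion-freeness. By
Lemma~\ref{lem:key}(ii), $h_\lambda f=f$. Each $a\in A$ has the form $a=fa$ with
$f=\mathrm{RP}_A(a^*)$, so $(1-h_\lambda)A=0$, and $h_\lambda=1$ by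
essentiality. As $h_0=0$, we get $C=K1$ and $B=A+K1$.

The sum is direct. Suppose $\lambda1\in A$ with $\lambda\ne0$. By
Lemma~\ref{lem:dir}(b) there is a projection $e\in A$ with $\lambda1\in eAe$.
Then $\lambda1=(\lambda1)e$, that is, $\lambda(1-e)=0$. So
$1-e=h_\lambda(1-e)=0$ by Lemma~\ref{lem:key}(i), and $1=e\in A$, a
contradiction. Finally, $A\ne0$ because $A$ has no unity; if $\lambda1=0$, then
$\lambda a=0$ for some $a\ne0$ in $A$, so $\lambda=0$ by torsion-freeness.
\end{proof}

For the finite rank operators on an infinite-dimensional complex Hilbert space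
and $K=\mathbb C$ with complex conjugation, $B$ is the ring of operators of the
form finite rank plus scalar.

\begin{thebibliography}{1}
\bibitem{KM} Anil Khairnar and Sanjay More, \emph{On Generalized Rickart
$*$-rings}, arXiv:2508.20842 (2025).
\end{thebibliography}

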